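\title{The variety of reductions $\mathrm{Red}(n)$ is not normal for $n\ge 10$}

\begin{abstract}
The variety of reductions $\mathrm{Red}(n)$ is the closure, in the Grassmannian $G(n-1,\mathfrak{sl}_n)$, of the set of Cartan subalgebras of $\mathfrak{sl}_n(\mathbb C)$. Iliev and Manivel asked whether it is normal in general. We show that it is not normal for any $n\ge 10$, and not even unibranch: for $n=m+4r$ with $m\ge 6$ and $1\le r\le m$, some point has at least $\binom mr$ preimages in the normalization. The proof follows the $n$ rank one idempotents of a diagonal algebra as the algebra degenerates, and constructs a limit algebra over which the set of limit cycles is disconnected.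
\end{abstract}

\section{Introduction}

We work over $\mathbb C$. Let $n\ge2$ and let $\mathfrak{sl}_n$ be the Lie algebra of traceless $n\times n$ matrices. A \emph{Cartan subalgebra} of $\mathfrak{sl}_n$ is the $(n-1)$-dimensional space of traceless matrices that are diagonal with respect to some basis of $\mathbb C^n$. The group $PGL_n$ acts transitively on the set $\mathrm{Red}(n)^0\subset G(n-1,\mathfrak{sl}_n)$ of Cartan subalgebras, and $\mathrm{Red}(n)^0=PGL_n/N$, where $N$ is the normalizer of a maximal torus. The \emph{variety of reductions} $\mathrm{Red}(n)$ is the closure of $\mathrm{Red}(n)^0$ in the Grassmannian $G(n-1,\mathfrak{sl}_n)$. It is a projective compactification of $PGL_n/N$, and its boundary records what a Cartan subalgebra becomes when the basis degenerates. Adding the identity matrix to a Cartan subalgebra gives the commutative algebra of all matrices that are diagonal in the given basis; this algebra is called a non-singular reduction for the variety of rank one matrices $\mathbb P^{n-1}\times\check{\mathbb P}^{n-1}\subset\mathbb P(\mathfrak{gl}_n)$.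

For $n=2$ a Cartan subalgebra is a line spanned by a traceless matrix with nonzero determinant. So $\mathrm{Red}(2)^0$ is the complement of the conic $\det=0$ in $\mathbb P(\mathfrak{sl}_2)$, and $\mathrm{Red}(2)=\mathbb P^2$. In general the following facts are known, and we take them as given.
\begin{enumerate}
\item[(F1)] $\mathrm{Red}(n)$ is smooth in codimension one.
\item[(F2)] $\mathrm{Red}(n)$ is singular for every $n\ge4$.
\item[(F3)] The canonical divisor of the smooth locus of $\mathrm{Red}(n)$ is $-3$ times the hyperplane divisor of the Pl\"ucker embedding.
\item[(F4)] $\mathrm{Red}(4)$ is normal.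
\end{enumerate}
By (F2) one cannot ask for smoothness, and normality is the next property to ask for. The facts point to a positive answer. By (F1) one half of Serre's criterion for normality always holds; the cases $n=2$ and $n=4$ are normal; and on a normal $\mathrm{Red}(n)$ the canonical sheaf, which is the direct image of the canonical sheaf of the smooth locus, would by (F3) be the line bundle $\mathcal O(-3)$, the inverse of an ample one. Iliev and Manivel write in \cite{IM}: ``we don't know if our varieties of reductions are normal in general.'' The question is thus whether $\mathrm{Red}(n)$ is normal for every $n\ge2$. The answer is no.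

\begin{theorem}\label{thm:main}
For every $n\ge10$, the variety $\mathrm{Red}(n)$ is not normal.
\end{theorem}

\begin{theorem}\label{thm:branches}
\begin{enumerate}
\item[(i)] Let $n=m+4r$ with $m\ge6$ and $1\le r\le m$. There is a point of $\mathrm{Red}(n)$ over which the normalization has at least $\binom mr$ points. So for every $n\ge10$ some point has at least $n-4$ points over it, and for $n=6r$ with $r\ge3$ some point has at least $\binom{2r}r\ge2^{n/6}$.
\item[(ii)] For every $n\ge10$, the variety $\mathrm{Red}(n)$ does not satisfy Serre's condition $S_2$. In particular it is neither Cohen--Macaulay nor Gorenstein, although $\omega=\mathcal O(-3)$ on its smooth locus.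
\end{enumerate}
\end{theorem}

The proof uses no local equations of $\mathrm{Red}(n)$. A diagonal algebra has $n$ rank one idempotents. When diagonal algebras tend to a boundary point $A$, the lines spanned by their idempotents tend to $n$ rank one points of $\mathbb P(A)$, counted with multiplicity. This \emph{limit cycle} depends on how $A$ is approached, but if $\mathrm{Red}(n)$ is normal at $A$, Zariski's Main Theorem forces the set of all limit cycles to be connected. For $n=10$ we construct an $A$ whose rank one points are six isolated points and a quadric surface, and six limit cycles, each made of five of the six isolated points and five points of the quadric. A point of a cycle cannot move continuously from one isolated point to another, so the six cycles lie in different connected components.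

Theorems~\ref{thm:main} and~\ref{thm:branches}(i) are proved without (F1)--(F4); the proof of Theorem~\ref{thm:branches}(ii) uses (F1). A reader interested only in Theorem~\ref{thm:main} may take $r=1$ throughout. We do not determine normality for the individual values $5\le n\le9$, and we make no claim about the optimality of the bound $10$.

\section{Limit cycles and the points of the normalization}\label{sec:criterion}

\subsection*{Conventions}
The map $L\mapsto\mathbb CI\oplus L$ is a closed embedding $G(n-1,\mathfrak{sl}_n)\to G(n,\mathfrak{gl}_n)$. Its image is the set of $n$-dimensional subspaces $A$ that contain $I$, and the inverse is $A\mapsto A\cap\mathfrak{sl}_n$. Through this embedding, $\mathrm{Red}(n)^0$ is from now on the set of \emph{diagonal algebras}, the algebras of all matrices diagonal in some basis, and $\mathrm{Red}(n)$ is its closure in $G(n,\mathfrak{gl}_n)$. We replace $\mathbb C^n$ by any $n$-dimensional space $V$ when convenient. ``Closed'' means Zariski closed. Limits are taken in the classical topology, and a closed set contains its classical limits. Limits of subspaces are always found by the following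 remark.

\begin{lemma}\label{lem:limit}
Let $L_s$ be a family of $n$-dimensional subspaces of $\mathfrak{gl}_n$, with $s\to\infty$ or $s\to0$, and let $L$ be an $n$-dimensional subspace spanned by limits $\lim v_s$ with $v_s\in L_s$. Then $L_s\to L$ in $G(n,\mathfrak{gl}_n)$.
\end{lemma}

\begin{proof}
The set of pairs $(v,L')$ with $v\in L'$ is closed, so every accumulation point of $L_s$ contains $L$, and equals $L$ by dimension. The Grassmannian is compact, so $L_s\to L$.
\end{proof}

\subsection*{Normalization}
An irreducible variety $X$ is \emph{normal} if its local rings are integrally closed. Its \emph{normalization} is a finite, surjective, birational morphism $\nu\colon X^\nu\to X$ with $X^\nu$ normal; it is an isomorphism over the open set where $X$ is normal, and every dominant morphism from a normal irreducible variety to $X$ factors through $\nu$. The variety $X$ is \emph{unibranch} at a point $A$ if $\nu^{-1}(A)$ is a single point; a normal variety is unibranch at every point. We use Zariski's Main Theorem in this form \cite[III.11.4]{Ha}: a projective birational morphism of irreducible varieties with normal target has connected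 fibers.

\subsection*{The variety of limit cycles}
To see that several points of the normalization lie over $A$, we need a quantity that is defined on $\mathrm{Red}(n)^0$ and whose limit distinguishes different ways of approaching $A$. The idempotents provide one.

Let $\Sigma\subset\mathbb P(\mathfrak{gl}_n)$ be the projective variety of rank one matrices. Let $\operatorname{Sym}^n\Sigma=\Sigma^n/S_n$, with quotient map $q\colon\Sigma^n\to\operatorname{Sym}^n\Sigma$. This is a projective variety, the map $q$ is finite, hence closed, and its fibers are the $S_n$-orbits. A point of $\operatorname{Sym}^n\Sigma$ is a \emph{cycle} $z=\xi_1+\dots+\xi_n$, an unordered list of $n$ points of $\Sigma$; its support is the set $\{\xi_1,\dots,\xi_n\}$, and $\operatorname{mult}_\xi z$ is the number of times $\xi$ occurs. For $A\in G(n,\mathfrak{gl}_n)$ put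
\[
K_A=\mathbb P(A)\cap\Sigma .
\]
If $D$ is the algebra of diagonal matrices in the standard basis, its rank one elements are the multiples of the matrix units $E_{11},\dots,E_{nn}$. So for a diagonal algebra $A$ the set $K_A$ consists of the classes of the $n$ rank one idempotents $\epsilon_1,\dots,\epsilon_n$ of $A$, and we put $Z(A)=\sum_i[\epsilon_i]$. The morphism $PGL_n\to\operatorname{Sym}^n\Sigma$, $g\mapsto\sum_i[gE_{ii}g^{-1}]$, is constant on the cosets $gN$, because $N$ permutes the $E_{ii}$. It therefore descends to the quotient $PGL_n/N=\mathrm{Red}(n)^0$, and $Z$ is a morphism.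

Let $\Gamma\subset\mathrm{Red}(n)\times\operatorname{Sym}^n\Sigma$ be the closure of the graph of $Z$, and let $\pi\colon\Gamma\to\mathrm{Red}(n)$ be the projection. We identify $\pi^{-1}(A)$ with the closed set of cycles $z$ such that $(A,z)\in\Gamma$, and call these the \emph{limit cycles} over $A$. The orbit $\mathrm{Red}(n)^0$ of the connected group $PGL_n$ is smooth, irreducible and open in its closure. Hence $\mathrm{Red}(n)$ and $\Gamma$ are irreducible projective varieties. The graph of $Z$ is closed in $\mathrm{Red}(n)^0\times\operatorname{Sym}^n\Sigma$, so $\pi$ is an isomorphism over $\mathrm{Red}(n)^0$. Thus $\pi$ is projective and birational.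

\begin{lemma}\label{lem:support}
If $(A,z)\in\Gamma$, then the support of $z$ is contained in $K_A$.
\end{lemma}

\begin{proof}
The set of $(A,\xi_1,\dots,\xi_n)\in\mathrm{Red}(n)\times\Sigma^n$ with all $\xi_i\in\mathbb P(A)$ is closed. Its image under the finite map $\mathrm{id}\times q$ is closed and contains the graph of $Z$, so it contains $\Gamma$.
\end{proof}

A limit cycle can thus move only inside $K_A$. If $K_A$ has isolated points, the multiplicities at these points cannot change along a connected family, and this gives the criterion.

\begin{proposition}\label{prop:criterion}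
Let $A\in\mathrm{Red}(n)$. Suppose that $K_A=K_0\sqcup\{\xi_1\}\sqcup\dots\sqcup\{\xi_m\}$ with $K_0$ closed, and put $\mu(z)=(\operatorname{mult}_{\xi_1}z,\dots,\operatorname{mult}_{\xi_m}z)$. If $\mu$ takes at least $k$ distinct values on $\pi^{-1}(A)$, then the normalization of $\mathrm{Red}(n)$ has at least $k$ points over $A$. In particular, if $k\ge2$ then $\mathrm{Red}(n)$ is not normal.
\end{proposition}

\begin{proof}
We first split $\pi^{-1}(A)$ into closed pieces. Put $K_j=\{\xi_j\}$ for $1\le j\le m$. For a map $\varphi\colon\{1,\dots,n\}\to\{0,\dots,m\}$ let $K_\varphi=\prod_iK_{\varphi(i)}\subset\Sigma^n$. These finitely many products are closed, because $K_0$ is closed; they are pairwise disjoint, and their union is $K_A^n$. For a vector $\mu=(\mu_1,\dots,\mu_m)$ let $C_\mu$ be the union of the $K_\varphi$ with $|\varphi^{-1}(j)|=\mu_j$ for $1\le j\le m$. The sets $C_\mu$ are closed, pairwise disjoint and $S_n$-stable. Hence the images $q(C_\mu)$ are closed and pairwise disjoint, and $q(C_\mu)$ is the set of cycles supported on $K_A$ with multiplicity vector $\mu$. By Lemma~\ref{lem:support}, $\pi^{-1}(A)$ is the disjoint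 union of the finitely many closed sets $\pi^{-1}(A)\cap q(C_\mu)$, and at least $k$ of them are nonempty.

Now let $X=\mathrm{Red}(n)$, let $\nu\colon X^\nu\to X$ be its normalization, and let $\Gamma^\nu\to\Gamma$ be the normalization of $\Gamma$. Let $\Phi$ be the fiber of $\Gamma^\nu\to X$ over $A$. It maps onto $\pi^{-1}(A)$, so the preimages of the pieces above write $\Phi$ as a disjoint union of at least $k$ nonempty closed sets, and $\Phi$ has at least $k$ connected components. On the other hand, $\Gamma^\nu$ is normal and dominates $X$, so $\Gamma^\nu\to X$ factors through a morphism $\psi\colon\Gamma^\nu\to X^\nu$. This morphism is projective, since $\Gamma^\nu$ is finite over the projective variety $\Gamma$, and birational, since it is an isomorphism over the smooth open set $\mathrm{Red}(n)^0$. By Zariski's Main Theorem the fibers of $\psi$ are connected. The set $\Phi$ is the union of the fibers of $\psi$ over the points of $\nu^{-1}(A)$, so it has at most $|\nu^{-1}(A)|$ connected components. Therefore $|\nu^{-1}(A)|\ge k$.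
\end{proof}

\section{Square-zero degenerations}\label{sec:supply}

To apply the criterion we must produce limit cycles, together with a proof that they are limits. The model is the case $n=2$. The matrices
\[
\epsilon_1(s)=\begin{pmatrix}1&0\\ s&0\end{pmatrix},\qquad
\epsilon_2(s)=\begin{pmatrix}0&0\\ -s&1\end{pmatrix}
\]
are rank one idempotents with sum $I$, so they span a diagonal algebra. As $s\to\infty$, we have $s^{-1}\epsilon_1(s)\to E_{21}$ and $s^{-1}\epsilon_2(s)\to-E_{21}$. The algebra tends to $\mathbb CI\oplus\mathbb CE_{21}$ and the cycle tends to $2[E_{21}]$. Only the lower left corners of the idempotents survive, and they add up to zero because the lower left corner of $I$ is zero. The next lemma shows that the same picture holds for corners of any size, and that the corners may be prescribed.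

For $V=E\oplus F$ we regard $\operatorname{Hom}(E,F)=F\otimes E^*$ as the subspace of $\mathfrak{gl}(V)$ of maps that kill $F$ and send $E$ to $F$. The product of any two such maps is zero. The rank one elements are the tensors $p\otimes q\colon e\mapsto q(e)p$ with $p\in F$ and $q\in E^*$ nonzero, and $p$, $q$ are determined up to inverse scalars.

\begin{definition}\label{def:balanced}
Let $n=\dim E+\dim F$. A \emph{balanced family} for $(E,F)$ is a list of $n$ rank one elements $x_i=p_i\otimes q_i$ of $F\otimes E^*$ such that
\begin{enumerate}
\item[(B1)] the $p_i$ span $F$ and the $q_i$ span $E^*$;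
\item[(B2)] $x_1+\dots+x_n=0$;
\item[(B3)] the span of $x_1,\dots,x_n$ has dimension $n-1$.
\end{enumerate}
\end{definition}

\begin{lemma}\label{lem:supply}
Let $x_1,\dots,x_n$ be a balanced family for $(E,F)$, with span $U$, and let $V=E\oplus F$. Then $\bigl(\mathbb CI\oplus U,\ \sum_i[x_i]\bigr)\in\Gamma$.
\end{lemma}

\begin{proof}
We first build a diagonal algebra whose idempotents have the $x_i$ as corners. Let $P\colon\mathbb C^n\to F$ send the $i$-th basis vector to $p_i$, and let $Q\colon E\to\mathbb C^n$ be given by $Q(e)=(q_i(e))_i$. By (B1), $P$ is surjective and $Q$ is injective. By (B2), $PQ=\sum_ip_i\otimes q_i=0$. Since $\dim\ker P=n-\dim F=\dim E$, the image of $Q$ is $\ker P$. Choose $\sigma\colon F\to\mathbb C^n$ with $P\sigma=\mathrm{id}_F$, and define $\theta\colon V\to\mathbb C^n$ by $\theta(e,f)=Qe+\sigma f$. As $\mathbb C^n=\ker P\oplus\sigma(F)$, the map $\theta$ is an isomorphism. It satisfies $\theta|_E=Q$ and $P\theta=\mathrm{pr}_F$, that is, $\mathrm{pr}_F\,\theta^{-1}=P$. The diagonal algebra $\theta^{-1}D\theta\subset\mathfrak{gl}(V)$ has the rank one idempotents $\epsilon_i=\theta^{-1}E_{ii}\theta$, and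 the $\operatorname{Hom}(E,F)$-component of $\epsilon_i$ is
\[
\mathrm{pr}_F\,\theta^{-1}E_{ii}\,\theta|_E=PE_{ii}Q=p_i\otimes q_i=x_i .
\]

Now we let the corners dominate. Put $h_s=\mathrm{id}_E\oplus s\,\mathrm{id}_F$. Conjugation $M\mapsto h_sMh_s^{-1}$ multiplies the components of $M$ in $\operatorname{Hom}(E,F)$, in $\mathfrak{gl}(E)\oplus\mathfrak{gl}(F)$ and in $\operatorname{Hom}(F,E)$ by $s$, $1$ and $s^{-1}$. Hence $s^{-1}h_s\epsilon_ih_s^{-1}\to x_i$ as $s\to\infty$, and since $x_i\ne0$ we get $[h_s\epsilon_ih_s^{-1}]\to[x_i]$. The diagonal algebra $A_s=h_s\theta^{-1}D\theta h_s^{-1}$ contains $I$ and the elements $s^{-1}h_s\epsilon_ih_s^{-1}$. The limits $I,x_1,\dots,x_n$ span $\mathbb CI\oplus U$, which has dimension $n$ by (B3). By Lemma~\ref{lem:limit}, $A_s\to\mathbb CI\oplus U$. So $(A_s,Z(A_s))$ tends to the pair in the statement, which lies in $\Gamma$ because $\Gamma$ is closed.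
\end{proof}

Condition (B3) is used only in the last step. Without it the cycles still converge, but $\mathbb CI\oplus U$ has dimension less than $n$ and is only a part of the limit algebra.

For $A=\mathbb CI\oplus U$ with $U\subset\operatorname{Hom}(E,F)$, the rank one points are those of $U$:
\begin{equation}\label{eq:KA}
K_A=\mathbb P(U)\cap\Sigma .
\end{equation}
Indeed, for $u\in U$ and $c\ne0$ we have $(cI+u)(cI-u)=c^2I$, so $cI+u$ is invertible, and $n\ge2$.

\begin{example}\label{ex:conic}
Let $n=4$, $F=E^*=\mathbb C^2$, and let $U\subset\mathbb C^2\otimes\mathbb C^2$ be the three-dimensional space of symmetric tensors. For $A=\mathbb CI\oplus U$ the set $K_A$ is the conic of the points $[p\otimes p]$, $[p]\in\mathbb P^1$. Take four distinct points $[p_1],\dots,[p_4]$. No three points of a smooth conic are collinear, so the $p_i\otimes p_i$ span $U$ and satisfy a relation $\sum_ic_i\,p_i\otimes p_i=0$ with all $c_i\neq0$. The elements $c_ip_i\otimes p_i$ form a balanced family. By Lemma~\ref{lem:supply} every cycle of four distinct points of the conic is a limit cycle. Since $\pi^{-1}(A)$ is closed, Lemma~\ref{lem:support} gives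 $\pi^{-1}(A)=\operatorname{Sym}^4K_A\cong\mathbb P^4$. So $A$ is far from determining its limit cycle, but the limit cycles form a connected set, as (F4) requires. Many limit cycles do not suffice: the criterion needs isolated points of $K_A$.
\end{example}

\section{Trading one point for five}\label{sec:trade}

We look for $A=\mathbb CI\oplus U$ such that $K_A$ has several isolated points, and different limit cycles use different ones. Isolated points are easiest to control when $U=U'\oplus U''$ is block diagonal, with $U'\subset\operatorname{Hom}(E',F')$ and $U''\subset\operatorname{Hom}(E'',F'')$, since a rank one element then lies in one block. Let $U'$ be the span of a balanced family $x_1,\dots,x_m$ for $(E',F')$, so that $\dim U'=\dim E'+\dim F'-1$. For $U$ to have dimension $n-1$ we need $\dim U''=a+b$, where $a=\dim E''$ and $b=\dim F''$. This requires $ab\ge a+b$, that is, $(a-1)(b-1)\ge1$. The smallest solution is $a=b=2$, and it forces $U''=\operatorname{Hom}(E'',F'')$. Then $n=m+4$.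

The difficulty is that a balanced family has one relation, and that it involves all its members. Rank one elements of $U$ with sum zero that span $U$ satisfy one relation in each block, hence two. So $U$ itself is not the span of a balanced family, and we must reach $A$ by a second limit, from families that mix the two blocks. Count the members. Elements that span the four-dimensional space $U''$ and have sum zero are at least five in number, so take five, $y_1,\dots,y_5$. With the $x_i$ this makes $m+5=n+1$ elements and two relations: one element and one relation too many. Both defects disappear if we deform the $y_j$ to rank one elements $y_j(t)$ whose sum is not zero but a nonzero multiple of some $x_k$, and then discard $x_k$. The free choice of $k$ is the source of the different limit cycles.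

Write $x_k=f_0\otimes g_0$ and try $y_j(t)=(f^{(j)}+t\lambda_jf_0)\otimes(g^{(j)}+t\eta_jg_0)$, where $y_j=f^{(j)}\otimes g^{(j)}$. The sum is
\[
\sum_jy_j+t\,f_0\otimes\sum_j\lambda_jg^{(j)}+t\sum_j\eta_jf^{(j)}\otimes g_0+t^2\Bigl(\sum_j\lambda_j\eta_j\Bigr)f_0\otimes g_0 .
\]
We need the two terms of order $t$ to vanish and the coefficient of $t^2$ to be nonzero. For bases $f_1,f_2$ of $F''$ and $g_1,g_2$ of $E''^*$, a choice of signs does this:
\begin{equation}\label{eq:five}
\begin{aligned}
y_1(t)&=(f_1+tf_0)\otimes(g_1+tg_0), &\qquad y_2(t)&=(f_1-tf_0)\otimes(g_2-tg_0),\\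
y_3(t)&=(f_2-tf_0)\otimes(g_1-tg_0), & y_4(t)&=(f_2+tf_0)\otimes(g_2+tg_0),\\
y_5(t)&=-(f_1+f_2)\otimes(g_1+g_2).
\end{aligned}
\end{equation}
As matrices with rows indexed by $f_0,f_1,f_2$ and columns by $g_0,g_1,g_2$, these five elements are, in order,
\[
\begin{pmatrix}t^2&t&0\\t&1&0\\0&0&0\end{pmatrix},
\begin{pmatrix}t^2&0&-t\\-t&0&1\\0&0&0\end{pmatrix},
\begin{pmatrix}t^2&-t&0\\0&0&0\\-t&1&0\end{pmatrix},
\begin{pmatrix}t^2&0&t\\0&0&0\\t&0&1\end{pmatrix},
\begin{pmatrix}0&0&0\\0&-1&-1\\0&-1&-1\end{pmatrix}.
\]
Adding them entry by entry gives
\begin{equation}\label{eq:sum}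
y_1(t)+\dots+y_5(t)=4t^2\,f_0\otimes g_0 .
\end{equation}

\begin{example}\label{ex:six}
The trade is first visible for $n=6$. Let $F'=\mathbb Cf_0$ and $E'^*=\mathbb Cg_0$, with the balanced family $x_1=x$, $x_2=-x$, $x=f_0\otimes g_0$, of the case $n=2$. Trade $x_1$. For $t\ne0$ the six $3\times3$ matrices $-x$ and $y_j(t)/4t^2$ have rank one and sum zero. Their left factors span $\langle f_0,f_1,f_2\rangle$ and their right factors span $\langle g_0,g_1,g_2\rangle$. The matrices $x,y_1(t),\dots,y_4(t)$ are linearly independent, since the lower right $2\times2$ blocks of $y_1,\dots,y_4$ are the four matrix units and that of $x$ is zero. So the six matrices are a balanced family. As $t\to0$ their span tends to the space $U$ of block diagonal matrices with blocks of sizes $1\times1$ and $2\times 2$. For $A=\mathbb CI\oplus U\subset\mathfrak{gl}_6$ the set $K_A$ is the point $[x]$ and a quadric surface, and $[x]+\sum_j[y_j(0)]$ is a limit cycle with five points on the quadric. Trading $x_2$ instead again gives multiplicity one at $[x]$, because $[x_1]=[x_2]$. To separate the cycles we need a family whose points $[x_i]$ are distinct and isolated;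 this is the subject of Section~\ref{sec:finite}.
\end{example}

In general we use $r$ blocks of size $2\times2$ and trade $r$ points at once. Let $x_i=p_i\otimes q_i$ $(1\le i\le m)$ be a balanced family for $(E',F')$, with span $U'$. Let $1\le r\le m$, let $E''_l,F''_l$ $(1\le l\le r)$ be two-dimensional spaces, and set
\begin{equation}\label{eq:A}
\begin{gathered}
E=E'\oplus\bigoplus_lE''_l,\qquad F=F'\oplus\bigoplus_lF''_l,\qquad V=E\oplus F,\\
U=U'\oplus\bigoplus_l\operatorname{Hom}(E''_l,F''_l)\subset\operatorname{Hom}(E,F),\qquad A=\mathbb CI\oplus U .
\end{gathered}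
\end{equation}
Then $n=\dim V=m+4r$ and $\dim U=m-1+4r=n-1$. The decomposition of $E$ gives $E^*=E'^*\oplus\bigoplus_lE''^*_l$. Let $\mathcal Q_l=\mathbb P(F''_l)\times\mathbb P(E''^*_l)$ be the quadric surface of rank one points of $\operatorname{Hom}(E''_l,F''_l)$, and let $K_0=\mathcal Q_1\sqcup\dots\sqcup\mathcal Q_r$.

\begin{proposition}\label{prop:trade}
For every $S\subset\{1,\dots,m\}$ with $|S|=r$ there is a cycle $\zeta_S$ of $5r$ points of $K_0$ such that $\bigl(A,\ \sum_{i\notin S}[x_i]+\zeta_S\bigr)\in\Gamma$. In particular $A\in\mathrm{Red}(n)$.
\end{proposition}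

\begin{proof}
Write $S=\{k_1,\dots,k_r\}$. For each $l$ let $y^{(l)}_1(t),\dots,y^{(l)}_5(t)$ be the elements \eqref{eq:five} formed with a basis $f_1,f_2$ of $F''_l$, a basis $g_1,g_2$ of $E''^*_l$, and $f_0=p_{k_l}$, $g_0=q_{k_l}$. By \eqref{eq:sum},
\begin{equation}\label{eq:suml}
\sum_{j=1}^5y^{(l)}_j(t)=4t^2x_{k_l}.
\end{equation}
Fix $t\ne0$. We claim that the $(m-r)+5r=n$ rank one elements
\[
x_i\quad(i\notin S),\qquad \frac1{4t^2}\,y^{(l)}_j(t)\quad(1\le l\le r,\ 1\le j\le5)
\]
form a balanced family for $(E,F)$.

(B1) Up to scalars, the left factors include the $p_i$ with $i\notin S$ and, for each $l$, the four vectors $f_1\pm tf_0$, $f_2\pm tf_0$. As $t\ne0$, the span of these four vectors contains $f_0=p_{k_l}$, $f_1$ and $f_2$. So the left factors span a space that contains all $p_i$, hence $F'$, and all $F''_l$; it is $F$. The right factors include the $q_i$ with $i\notin S$ and, for each $l$, the four vectors $g_1\pm tg_0$, $g_2\pm tg_0$, whose span contains $q_{k_l}$ and $E''^*_l$. So they span $E^*$.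

(B2) By \eqref{eq:suml} the sum is $\sum_{i\notin S}x_i+\sum_{k\in S}x_k=0$.

(B3) Let $U_t$ be the span. By (B2), $\dim U_t\le n-1$. By \eqref{eq:suml}, $U_t$ contains $x_k$ for $k\in S$, so $U_t\supset U'$. Let $\varpi$ be the projection of $F\otimes E^*$ onto $\bigoplus_lF''_l\otimes E''^*_l$ along the other blocks. It kills $U'$, and it sends $y^{(l)}_1(t),\dots,y^{(l)}_4(t)$ to the basis $f_1\otimes g_1$, $f_1\otimes g_2$, $f_2\otimes g_1$, $f_2\otimes g_2$ of $F''_l\otimes E''^*_l$. So $\varpi|_{U_t}$ is onto a space of dimension $4r$ and its kernel contains $U'$, whence $\dim U_t\ge(m-1)+4r=n-1$.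

Lemma~\ref{lem:supply} gives $\bigl(\mathbb CI\oplus U_t,\ \sum_{i\notin S}[x_i]+\sum_{l,j}[y^{(l)}_j(t)]\bigr)\in\Gamma$ for all $t\ne0$. Let $t\to0$. The space $\mathbb CI\oplus U_t$ contains $I$, the space $U'$ and the elements $y^{(l)}_j(t)$, and the limits $y^{(l)}_1(0),\dots,y^{(l)}_4(0)$ are the basis of $F''_l\otimes E''^*_l$ above. These limits span $A$, so $\mathbb CI\oplus U_t\to A$ by Lemma~\ref{lem:limit}. Each $y^{(l)}_j(0)$ is a rank one element of $F''_l\otimes E''^*_l$, so $[y^{(l)}_j(t)]\to[y^{(l)}_j(0)]\in\mathcal Q_l$. Put $\zeta_S=\sum_{l,j}[y^{(l)}_j(0)]$. Since $\Gamma$ is closed, it contains the limit pair.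
\end{proof}

The algebra $A$ does not depend on $S$: the traded points $x_k$ stay in $U_t$ by \eqref{eq:suml}, although they have left the cycle.

\section{A balanced family with no other rank one points}\label{sec:finite}

It remains to find a balanced family of distinct points that are isolated among the rank one points of their span. A dimension count tells which sizes are possible. Let $\dim E'=a$ and $\dim F'=b$. The space $\mathbb P(U')$ has dimension $a+b-2$, and so has the variety $\mathbb P^{b-1}\times\mathbb P^{a-1}$ of rank one points; both lie in $\mathbb P^{ab-1}$. Every component of their intersection has dimension at least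
\[
2(a+b-2)-(ab-1)=1-(a-2)(b-2).
\]
An isolated point therefore requires $(a-2)(b-2)\ge1$, that is, $a=b=1$ or $a,b\ge3$. The first case is Example~\ref{ex:six}, with a single point. The second needs $m=a+b\ge6$, and so $n\ge6+4=10$. This explains the bound for this construction only.

A matrix is both the sum of its rows and the sum of its columns, and a $b\times a$ matrix has $a+b$ rows and columns, the number required of a balanced family. We take $a=3$. Let $m\ge6$, $b=m-3\ge3$, $E'=\mathbb C^3$, $F'=\mathbb C^b$, and identify $\operatorname{Hom}(E',F')$ with the $b\times3$ matrices. Let $W=(w_{ij})$ with $w_{ij}=i^{\,j-1}$ $(1\le i\le b,\ 1\le j\le3)$. Its entries are nonzero. Its upper $3\times3$ minor is the Vandermonde determinant $(2-1)(3-1)(3-2)=2$, so $W$ has rank $3$ and no two columns are proportional. No two rows $(1,i,i^2)$ are proportional. Let $H=(1/w_{ij})$ be the matrix of reciprocals; for $m=6$,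
\[
W=\begin{pmatrix}1&1&1\\1&2&4\\1&3&9\end{pmatrix},\qquad
H=\begin{pmatrix}1&1&1\\1&1/2&1/4\\1&1/3&1/9\end{pmatrix}.
\]
Let $\rho_i$ be the matrix with the same $i$-th row as $H$ and zeros elsewhere, and $\gamma_j$ the matrix with the same $j$-th column as $H$ and zeros elsewhere. Let $x_1,\dots,x_m$ be the matrices $\rho_1,\dots,\rho_b,-\gamma_1,-\gamma_2,-\gamma_3$, and let $U'$ be their span:
\[
U'=\Bigl\{\Bigl(\frac{\alpha_i+\beta_j}{w_{ij}}\Bigr)_{i,j}:\ \alpha\in\mathbb C^b,\ \beta\in\mathbb C^3\Bigr\}.
\]

\begin{lemma}\label{lem:finite}
The matrices $x_1,\dots,x_m$ form a balanced family for $(E',F')$. The points $[x_1],\dots,[x_m]$ are distinct, and they are the only rank one points of $\mathbb P(U')$.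
\end{lemma}

\begin{proof}
Each $x_i$ has a single nonzero row or column, so it has rank one. The left factor of $\rho_i$ is the $i$-th basis vector of $F'$, and the right factor of $\gamma_j$ is the $j$-th dual basis vector of $E'^*$; this gives (B1). We have $\sum_i\rho_i=H=\sum_j\gamma_j$, which is (B2). The combination $\sum_i\alpha_i\rho_i+\sum_j\beta_j\gamma_j$ vanishes if and only if $\alpha_i+\beta_j=0$ for all $i,j$, that is, $\alpha=(c,\dots,c)$ and $\beta=(-c,-c,-c)$. So the relations form a line, and $\dim U'=m-1$, which is (B3). The set of nonzero entries of $x_i$ is a full row or a full column, and these sets are distinct, so the points $[x_i]$ are distinct.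

Let $X\in U'$ have rank one, with entries $(\alpha_i+\beta_j)/w_{ij}=u_iv_j$. Put
\[
c_{ij}=\alpha_i+\beta_j=u_iv_jw_{ij},\qquad R=\{i:u_i\ne0\},\qquad C=\{j:v_j\ne0\}.
\]
The sets $R$ and $C$ are nonempty, and $c_{ij}\ne0$ exactly when $i\in R$ and $j\in C$. If $j_0\notin C$, then $\alpha_i=-\beta_{j_0}$ for all $i$, so $\alpha$ is constant. If $i_0\notin R$, then $\beta_j=-\alpha_{i_0}$ for all $j$, so $\beta$ is constant. There are four cases.

\emph{Some $i_0\notin R$ and some $j_0\notin C$.} Both $\alpha$ and $\beta$ are constant, so $c_{ij}=c_{i_0j_0}=0$ for all $i,j$ and $X=0$, a contradiction.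

\emph{$R$ is everything and some $j_0\notin C$.} Since $\alpha$ is constant, $c_{ij}=c_j$ depends only on $j$. For $j\in C$ the $j$-th column of $W$ has entries $w_{ij}=(c_j/v_j)\,u_i^{-1}$, so it is a multiple of the vector $(u_i^{-1})_i$. No two columns of $W$ are proportional, so $C=\{j\}$ and $X=c_j\gamma_j$.

\emph{$C$ is everything and some $i_0\notin R$.} Since $\beta$ is constant, $c_{ij}=c_i$ depends only on $i$. For $i\in R$ the $i$-th row of $W$ has entries $w_{ij}=(c_i/u_i)\,v_j^{-1}$, so it is a multiple of the vector $(v_j^{-1})_j$. No two rows of $W$ are proportional, so $R=\{i\}$ and $X=c_i\rho_i$.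

\emph{$R$ and $C$ are both everything.} Then
\[
w_{ij}=\frac{\alpha_i}{u_i}\cdot\frac1{v_j}+\frac1{u_i}\cdot\frac{\beta_j}{v_j},
\]
so $W$ is a sum of two matrices of rank at most one, which contradicts $\operatorname{rank}W=3$.
\end{proof}

The last case shows why the conditions are put on $W$ rather than on $H$. The condition on rows is necessary: if rows $i$ and $i'$ of $W$ were proportional, so would be those of $H$, every nonzero combination of $\rho_i$ and $\rho_{i'}$ would have rank one, and $[\rho_i]$ could slide to $[\rho_{i'}]$ along a line.

\section{Proofs of the theorems}\label{sec:proofs}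

\begin{proof}[Proof of Theorem~\ref{thm:branches}(i) and Theorem~\ref{thm:main}]
Let $n=m+4r$ with $m\ge6$ and $1\le r\le m$. Form $U$ and $A$ as in \eqref{eq:A} from the balanced family of Lemma~\ref{lem:finite}. By \eqref{eq:KA}, $K_A$ is the set of rank one points of $\mathbb P(U)$. An element of $U$ is block diagonal, and its rank is the sum of the ranks of its blocks. So it has rank one exactly when one block has rank one and the others vanish. By Lemma~\ref{lem:finite},
\[
K_A=K_0\sqcup\{[x_1]\}\sqcup\dots\sqcup\{[x_m]\},
\]
and $K_0$, a finite union of quadric surfaces, is closed. By Proposition~\ref{prop:trade}, $A\in\mathrm{Red}(n)$, and for each $S\subset\{1,\dots,m\}$ with $|S|=r$ the fiber $\pi^{-1}(A)$ contains the cycle $z_S=\sum_{i\notin S}[x_i]+\zeta_S$. The points $[x_i]$ are distinct and do not lie on $K_0$, so $\operatorname{mult}_{[x_i]}z_S$ is $0$ for $i\in S$ and $1$ for $i\notin S$. The multiplicity vector of $z_S$ determines $S$, so these cycles give $\binom mr$ distinct vectors. By Proposition~\ref{prop:criterion} the normalization has at least $\binom mr$ points over $A$.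

For $n\ge10$ take $r=1$ and $m=n-4\ge6$. There are at least $n-4\ge6$ points over $A$, so $\mathrm{Red}(n)$ is not unibranch at $A$ and is not normal; this proves Theorem~\ref{thm:main}. For $n=6r$ with $r\ge3$ take $m=2r\ge6$; then
\[
\binom{2r}r=\prod_{k=1}^r\frac{r+k}k\ge2^r=2^{n/6}. \qedhere
\]
\end{proof}

For part (ii) we recall the conditions involved. A variety $X$ satisfies $R_1$ if its singular locus has codimension at least two. It satisfies $S_2$ if $\operatorname{depth}\mathcal O_{X,x}\ge\min(2,\dim\mathcal O_{X,x})$ for every point $x$ of the scheme $X$. It is Cohen--Macaulay if $\operatorname{depth}\mathcal O_{X,x}=\dim\mathcal O_{X,x}$ for every $x$, which implies $S_2$, and a Gorenstein variety is Cohen--Macaulay. Serre's criterion states that an irreducible variety is normal if and only if it satisfies $R_1$ and $S_2$.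

\begin{proof}[Proof of Theorem~\ref{thm:branches}(ii)]
Let $n\ge10$. By (F1), $\mathrm{Red}(n)$ satisfies $R_1$, and by Theorem~\ref{thm:main} it is not normal. By Serre's criterion it does not satisfy $S_2$. Hence it is not Cohen--Macaulay, and therefore not Gorenstein. The statement on $\omega$ is (F3).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ha}
Hartshorne, \emph{Algebraic Geometry}.

\bibitem{IM}
Atanas Iliev, Laurent Manivel, \emph{Varieties of reductions for $gl_n$}, arXiv:math/0501329 (2005).

\end{thebibliography}
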